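# Nearly equal weights and the Penrose-Banzhaf index: why the bound $C\,\Delta\,\Lambda$ fails, and what replaces it

## A vector with two nearly equal entries

Fix an integer $r\ge 1$ and put
$$n=4r^2+1,\qquad \delta=\frac1{24r}.$$
Take $2r^2+1$ entries equal to $1$ and $2r^2$ entries equal to $1+\delta$, and divide by the total so that the entries sum to $1$. Call the result $w^{(r)}$. There are about $n/2$ voters of each type, and the two types differ by a relative amount $\delta$, which is of order $n^{-1/2}$.

Suppose these voters decide by weighted majority. Order $n^{-1/2}$ is a delicate size for the difference. A random coalition with $b$ voters of the heavier type has weight (in units of the smaller weight) equal to its size plus $b\delta$. The size is an integer. The number $b$ fluctuates by about $\frac12\sqrt{2r^2}=r/\sqrt2$, so $b\delta$ fluctuates by about $\frac{1}{24\sqrt2}\approx 0.03$, much less than the gap $1$ between consecutive sizes. Since $n$ is odd, the majority threshold falls in the middle of such a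 gap. So the extra $\delta$ almost never influences a decision, and both types have almost exactly the same power. Yet the heavier type holds a share of the weight that exceeds its share of the heads by an amount of order $\delta\sim n^{-1/2}$. Power and weight therefore differ by order $n^{-1/2}$, although every weight is about $1/n$ and all weights are nearly equal.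

The vector answers the following problem, whose source is Sascha Kurz, "A note on limit results for the Penrose-Banzhaf index", arXiv:1808.03197 (2018). For positive weights $w$ with $\|w\|_1=1$ let $\Delta(w)=\max_i w_i$ be the maximum weight and $\Lambda(w)=\max_i w_i/\min_i w_i$ the span. Prove or disprove: there is a constant $C>0$ such that for every $n$ and every such $w$ the power distribution $\operatorname{BZI}([\frac12;w])$ satisfies
$$\|\operatorname{BZI}([\tfrac12;w])-w\|_1\le C\cdot\Delta(w)\cdot\Lambda(w).$$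
For $w^{(r)}$ the right side is of order $1/n$ and the left side, as we will show, of order $n^{-1/2}$. So the statement is false, even along weights whose span tends to $1$. We will also find the correct replacement for the right side.

## Games, swings and random signs

**Definition (weighted game).** Let $N=\{1,\dots,n\}$, $q\in(0,1]$ and $w\in\mathbb R^n_{\ge0}$ with $\|w\|_1=1$. In the game $[q;w]$ a coalition $S\subseteq N$ is winning if and only if $w(S)=\sum_{i\in S}w_i\ge q$; otherwise it is losing.

**Definition (Penrose-Banzhaf index).** For a player $i$ let $\eta_i$ be the number of coalitions $S\ni i$ such that $S$ is winning and $S\setminus\{i\}$ is losing (the swings of $i$). Then $\operatorname{BZI}_i=\eta_i/\sum_j\eta_j$.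

We only need $q=\frac12$. The condition $w(S)\ge\frac12w(N)$ does not change when $w$ is multiplied by a positive number, so we may use unnormalized weights to describe the game, with quota half of the total.

As an example take weights $(2,1,1)$ with quota $2$. The winning coalitions are $\{1\},\{1,2\},\{1,3\},\{2,3\},\{1,2,3\}$. Player 1 has the swings $\{1\},\{1,2\},\{1,3\}$. Player 2 has only the swing $\{2,3\}$, and so does player 3. Hence $\operatorname{BZI}=(\frac35,\frac15,\frac15)$, while the normalized weights are $(\frac12,\frac14,\frac14)$. The $\ell_1$ distance is $\frac1{10}+\frac1{20}+\frac1{20}=\frac15$, and $\Delta\Lambda=\frac12\cdot2=1$.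

It is convenient to choose coalitions at random. Let $\varepsilon_1,\dots,\varepsilon_n$ be independent uniform signs, with $\varepsilon_i=1$ meaning $i\in S$. Let $w$ be any positive multiple of the weight vector and $X=\sum_i w_i\varepsilon_i=2w(S)-w(N)$. Then $S$ is winning if and only if $X\ge0$. Put $f=1$ if $X\ge0$ and $f=-1$ otherwise, and $p_i=\eta_i/2^{n-1}$. Writing $Y=X-w_i\varepsilon_i$ and averaging over $\varepsilon_i$ first, we see that $E[f\varepsilon_i]$ is the probability that $Y+w_i\ge0$ and $Y-w_i<0$; this is the proportion of swings. Therefore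
$$p_i=P\Big(\sum_{j\ne i}w_j\varepsilon_j\in[-w_i,w_i)\Big)=E[f\varepsilon_i],\qquad \sum_iw_ip_i=E[fX]=E|X|,\qquad \operatorname{BZI}=\frac{p}{\|p\|_1}. \tag{1}$$
In the example, $p=(\frac34,\frac14,\frac14)$, and both $\sum w_ip_i=\frac32+\frac14+\frac14$ and $E|X|$ equal $2$.

We recall the bounds
$$\frac1{2\sqrt k}\le\binom{2k}k4^{-k}\le\frac1{\sqrt{2k}}\qquad(k\ge1). \tag{2}$$
To see them, let $c_k=\binom{2k}k4^{-k}$, so $c_{k+1}/c_k=\frac{2k+1}{2k+2}$. The square of the ratio of consecutive terms is $\frac{(2k+1)^2}{4k(k+1)}>1$ for $c_k\sqrt k$ and $\frac{(2k+1)(2k+3)}{(2k+2)^2}<1$ for $c_k\sqrt{2k+1}$. So $c_k\sqrt k\ge c_1=\frac12$ and $c_k\sqrt{2k+1}\le c_0=1$.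

## Statements

**Theorem 1.** For $r\ge1$ let $n=4r^2+1$, $\delta=\frac1{24r}$, and let $w^{(r)}$ be the normalization of the vector with $2r^2+1$ entries $1$ and $2r^2$ entries $1+\delta$. Then
$$\|\operatorname{BZI}([\tfrac12;w^{(r)}])-w^{(r)}\|_1\ge\frac1{200\,r},\qquad \Delta(w^{(r)})\Lambda(w^{(r)})\le\frac{0.28}{r^2}.$$
The quotient is at least $r/56\to\infty$, so no constant $C$ as in the problem exists.

**Theorem 2.** There is an absolute constant $C$ such that for all $n$ and all $w\in\mathbb R^n_{>0}$ with $\|w\|_1=1$: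

- (a) $\|\operatorname{BZI}([\frac12;w])-w\|_1\le C\big(\sqrt{\Delta(w)}+\Delta(w)\Lambda(w)\big)$;
- (b) $\|\operatorname{BZI}([\frac12;w])-w\|_1\le C\sqrt n\,\Delta(w)\le C\sqrt{\Delta(w)\Lambda(w)}$.

In particular, the inequality of the problem (with a possibly larger constant) does hold whenever $\Lambda(w)^2\Delta(w)\ge1$.

**Theorem 3.** For $0<D\le1$ and $L\ge2$ let $s(D,L)$ be the supremum of $\|\operatorname{BZI}([\frac12;w])-w\|_1$ over all $n$ and all $w\in\mathbb R^n_{>0}$ with $\|w\|_1=1$, $\Delta(w)\le D$, $\Lambda(w)\le L$. Then, with absolute constants $C,c>0$ (one may take $c=1/1600$),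
$$c\min\{1,\sqrt D+DL\}\le s(D,L)\le C\min\{1,\sqrt D+DL\}.$$

So the bound (a) is sharp up to constants.

## Few voters, and games that are exactly majority

A fixed number of voters cannot refute the inequality: the left side is at most $2$ and $\Delta\Lambda\ge\Delta\ge\frac1n$, so the quotient is at most $2n$. We need $n\to\infty$.

For $n=2$ and $w_1>w_2$ the winning coalitions are $\{1\}$ and $\{1,2\}$. So $\operatorname{BZI}=(1,0)$, the distance is $2w_2$, and $\Delta\Lambda=w_1^2/w_2$; the quotient is $2w_2^2/w_1^2<2$. For $n=3$ with all $w_i<\frac12$, every pair wins and every single player loses, so $\operatorname{BZI}=(\frac13,\frac13,\frac13)$ whatever the weights are. This insensitivity is what we want to exploit.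

For $r=1$ our vector is $(1,1,1,1+\delta,1+\delta)$ with $\delta=\frac1{24}$ and quota $\frac52+\delta$. Three players always reach the quota. Two players have at most $2+2\delta<\frac52+\delta$. So the game is simple majority and $\operatorname{BZI}$ is uniform. The heavy players have power $\frac25$ and relative weight $\frac{2\cdot25/24}{122/24}=\frac{25}{61}$, so the distance is $2(\frac{25}{61}-\frac25)=\frac6{305}$.

This suggests a first attempt: with $h=r^2$, take $2h+1$ entries $1$ and $2h$ entries $1+\delta$, and choose $\delta$ as large as possible such that the game is still exactly simple majority. The quota is $2h+\frac12+h\delta$. The $2h$ heavy players together must lose, so $2h+2h\delta<2h+\frac12+h\delta$, that is, $\delta<\frac1{2h}$. This is also enough: any $2h$ players have weight at most $2h(1+\delta)$ and lose, and any $2h+1$ players have weight at least $2h+1\ge 2h+\frac12+h\delta$ and win. Then $\operatorname{BZI}$ is uniform, and the heavy players have weight share in excess of their head share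
$$\frac{2h(1+\delta)}{n+2h\delta}-\frac{2h}{n}=\frac{2h(2h+1)\delta}{n(n+2h\delta)}\le\frac\delta4,$$
because $\frac{2h(2h+1)}{n^2}\le\frac14$. The distance is twice this excess, hence at most $\frac\delta2<\frac1{4h}$, while $\Delta\Lambda\ge\frac1n=\frac1{4h+1}$. The quotient stays below $\frac{4h+1}{4h}\le\frac54$. So exact majority caps $\delta$ at order $1/n$, and with such $\delta$ the inequality is not violated.

With our choice $\delta=\frac1{24r}$ the condition $\delta<\frac1{2h}$ reads $r<12$. From $r=12$ on the game is no longer simple majority. What saves the construction is that we do not need equal power for the two types. We need their power to differ by a relative amount well below $\delta$. The coalitions that distinguish the types must contain an atypical number of heavy players, and we now have to show that they are rare enough.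

## The disproof: proof of Theorem 1

Put $h=r^2$ and $g=6r$, so $\delta=\frac1{4g}$. There are $2h+1$ players of type 1 (weight $1$) and $2h$ of type 2 (weight $1+\delta$), $n=4h+1$, and the quota is $Q=2h+\frac12+h\delta$. Let $p_1,p_2$ be the common values of $p$ on the two types. Fix $i$ of type 1 and $j$ of type 2.

**Step 1: write $p_2-p_1$ as a probability.** The aim is to identify the coalitions that distinguish the types. For $A\subseteq\{i,j\}$ let $\#_A$ be the number of $T\subseteq N\setminus\{i,j\}$ such that $T\cup A$ is winning. Adding players to a winning coalition keeps it winning, so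
$$\eta_j=(\#_{\{j\}}-\#_\emptyset)+(\#_{\{i,j\}}-\#_{\{i\}}),\qquad \eta_i=(\#_{\{i\}}-\#_\emptyset)+(\#_{\{i,j\}}-\#_{\{j\}}).$$
Hence $\eta_j-\eta_i=2(\#_{\{j\}}-\#_{\{i\}})$. Divide by $2^{n-1}$; there are $2^{n-2}$ sets $T$. Since $w_j\ge w_i$, $T\cup\{j\}$ wins whenever $T\cup\{i\}$ does. So for a uniformly random $T\subseteq N\setminus\{i,j\}$,
$$p_2-p_1=P\big(T\cup\{j\}\text{ winning},\ T\cup\{i\}\text{ losing}\big)\ge0. \tag{3}$$

**Step 2: locate the event.** We show that it forces the number of heavy players in $T$ into a sparse set. Let $T$ contain $a$ players of type 1 and $b$ of type 2. Then $a\sim\mathrm{Bin}(2h,\frac12)$ and $b\sim\mathrm{Bin}(2h-1,\frac12)$ are independent, and the event in (3) is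
$$a+b+1+b\delta<Q\le a+b+1+(b+1)\delta.$$
Put $s=a+b+\frac12-2h\in\mathbb Z+\frac12$. Since $a+b+1-Q=s-h\delta$, the event reads $s<(h-b)\delta\le s+\delta$. Divide by $\delta=\frac1{4g}$: it is $4gs<h-b\le4gs+1$. As $4gs=2g\cdot(2s)$ is an integer, this means
$$b=b_s:=h-1-4gs.$$
For each $s$ the value of $b$ is determined, and then so is $a=s-\frac12+2h-b_s$. By independence and (2),
$$p_2-p_1\le\max_xP(a=x)\sum_{s\in\mathbb Z+1/2}P(b=b_s)\le\frac1{\sqrt{2h}}\sum_{s\in\mathbb Z+1/2}P(b=b_s). \tag{4}$$

**Step 3: bound the sum over the sparse set.** The mean of $b$ is $h-\frac12$ and $\operatorname{Var}b=\frac{2h-1}4\le\frac h2$. The points $b_s$ nearest to the mean are $h-1-2g$ (for $s=\frac12$) and $h-1+2g$ (for $s=-\frac12$), so all $b_s$ have distance at least $2g-\frac12\ge g$ from the mean. Chebyshev's inequality applied directly to the set of points $b_s$ gives only $\sum_sP(b=b_s)\le\frac h{2g^2}=\frac1{72}$, hence $p_2-p_1\le\frac1{72\sqrt2\,r}$. We will see that $p_2$ is of order $1/r$, so this would bound the relative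 difference $(p_2-p_1)/p_2$ only by a constant; we need it well below $\delta\sim1/r$. The missing factor comes from sparsity: the $b_s$ are single points with spacing $4g$, and each of them carries only a small part of the probability near it.

To use this, note that $P(b=x+1)/P(b=x)=\frac{2h-1-x}{x+1}$, so $P(b=x)$ increases up to $x=h-1$ and decreases from $x=h$ on.

- For $s>0$ let $J_s=\{b_s,\dots,b_s+g-1\}$. Since $b_s\le h-1-2g$, this block lies in $(-\infty,h-2-g]$, and $P(b=x)\ge P(b=b_s)$ on it.
- For $s<0$ let $J_s=\{b_s-g+1,\dots,b_s\}$. Since $b_s\ge h-1+2g$, this block lies in $[h+g,\infty)$, and again $P(b=x)\ge P(b=b_s)$ on it.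

So each block extends from $b_s$ toward the mean, and $P(b=b_s)\le\frac1gP(b\in J_s)$. The blocks are pairwise disjoint: consecutive $b_s$ differ by $4g$, the blocks have length $g$, and blocks for $s>0$ and $s<0$ lie on different sides of $h$. All blocks have distance at least $g$ from $h-\frac12$. Chebyshev's inequality gives
$$\sum_sP(b=b_s)\le\frac1g\,P\big(|b-(h-\tfrac12)|\ge g\big)\le\frac1g\cdot\frac h{2g^2}=\frac{r^2}{2\cdot216\,r^3}=\frac1{432\,r}.$$
With (4) and $\sqrt{2h}=\sqrt2\,r$,
$$0\le p_2-p_1\le\frac1{432\sqrt2\,r^2}. \tag{5}$$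

**Step 4: bound $p_2$ from below.** This turns (5) into a relative bound. Let $X=\sum w_i\varepsilon_i$ with the unnormalized weights. Then $EX^2=\sum w_i^2\ge n$ and
$$EX^4=\sum_iw_i^4+3\sum_{i\ne j}w_i^2w_j^2\le3(EX^2)^2.$$
By Hölder, $EX^2\le(E|X|)^{2/3}(EX^4)^{1/3}\le(E|X|)^{2/3}\,3^{1/3}(EX^2)^{2/3}$, so $E|X|\ge\sqrt{EX^2/3}\ge\sqrt{n/3}$. Since $w_i\le1+\delta$ and $p_1\le p_2$, (1) gives
$$n(1+\delta)p_2\ge\sum_iw_ip_i=E|X|\ge\sqrt{n/3}.$$
With $n\le5r^2$ and $\delta\le\frac1{24}$ we get $p_2\ge\frac1{(1+\delta)\sqrt{3n}}\ge\frac1{(25/24)\sqrt{15}\,r}\ge\frac1{5r}$. So $p_1=p_2(1-x)$ with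
$$0\le x=\frac{p_2-p_1}{p_2}\le\frac{5}{432\sqrt2\,r}\le\frac1{96r}=\frac\delta4.$$

**Step 5: compare the shares of type 2.** Write $k=2h$ and $\ell=2h+1$. The type 2 players have total index $B$ and total relative weight $W$, where
$$B=\frac{k}{k+\ell(1-x)},\qquad W=\frac{k(1+\delta)}{k(1+\delta)+\ell}=\frac k{k+\ell/(1+\delta)}.$$
Subtract, and use $\frac\delta{1+\delta}-x\ge\frac\delta2-\frac\delta4=\frac\delta4$ and the fact that both denominators are at most $k+\ell=n$:
$$W-B=\frac{k\ell\big[\frac\delta{1+\delta}-x\big]}{(k+\ell(1-x))(k+\ell/(1+\delta))}\ge\frac{k\ell}{n^2}\cdot\frac\delta4\ge\frac6{25}\cdot\frac\delta4.$$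
The last inequality holds because $\frac{k\ell}{n^2}=\frac14\big(1-\frac1{(4h+1)^2}\big)\ge\frac14\cdot\frac{24}{25}$. The type 2 coordinates contribute at least $W-B$ to the $\ell_1$ distance, and so do the type 1 coordinates. Hence
$$\|\operatorname{BZI}-w^{(r)}\|_1\ge2(W-B)\ge0.12\,\delta=\frac1{200r}.$$
Finally $\Delta\le\frac{1+\delta}n$ and $\Lambda=1+\delta$, so $\Delta\Lambda\le\frac{(25/24)^2}{4r^2}\le\frac{0.28}{r^2}$. The quotient is at least $\frac{r^2}{0.28\cdot200\,r}=\frac r{56}$. $\blacksquare$

Note that $\Lambda(w^{(r)})=1+\frac1{24r}\to1$: no constant $C$ exists even for weights with span tending to $1$.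

## The Gaussian prediction $p\approx ca$ and the loss of a factor $\sqrt n$

We turn to upper bounds. From now on $C$ and $O(\cdot)$ denote absolute constants that may change from line to line, and $c=\sqrt{2/\pi}$. Let $w$ be normalized, $\|w\|_1=1$, and put
$$\sigma=\|w\|_2,\qquad a=\frac w\sigma,\qquad \tau=\max_ia_i=\frac\Delta\sigma,\qquad X=\sum_ia_i\varepsilon_i.$$
So $\|a\|_2=1$, $\|a\|_1=\frac1\sigma$, $EX^2=1$, and $f$ and $p$ are unchanged by the rescaling.

The case $\tau>\frac12$ is trivial. Indeed $1=\|w\|_1\le\sqrt n\,\sigma$, so $\sqrt n\Delta=\sqrt n\,\sigma\tau\ge\tau>\frac12$. Also $\min w_i\le\frac1n$ gives $\Lambda\ge n\Delta$, so $\Delta\Lambda\ge n\Delta^2>\frac14$. As $\|\operatorname{BZI}-w\|_1\le2$, (a) and the first inequality of (b) hold. The second inequality of (b) holds always, since $n\le1/\min w_i=\Lambda/\Delta$. From now on $\tau\le\frac12$.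

If $X$ were exactly Gaussian, the probability in (1) that the other players land in $[-a_i,a_i)$ would be about $2a_i/\sqrt{2\pi}=ca_i$, so $p\approx ca$ and $\operatorname{BZI}\approx a/\|a\|_1=w$. To use this we need a bound in $\ell_1$. Put $P=\|p\|_1$ and $A=\|a\|_1=\frac1\sigma$. From $\frac pP-\frac aA=\frac{p-ca}{cA}+p\big(\frac1P-\frac1{cA}\big)$ and $|cA-P|\le\|p-ca\|_1$,
$$\|\operatorname{BZI}-w\|_1\le\frac{\|p-ca\|_1+|cA-P|}{cA}\le\frac{2\sigma}c\,\|p-ca\|_1. \tag{6}$$

The sensible first approach is to apply the Berry-Esseen theorem to each $\sum_{j\ne i}a_j\varepsilon_j$. This sum has variance $1-a_i^2\ge\frac34$ and sum of third absolute moments at most $\tau$, and the Gaussian probability of $[-a_i,a_i)$ with that variance is $ca_i+O(a_i^3)$. So $|p_i-ca_i|\le C\tau$ for each $i$. Summing over $i$ and inserting into (6) gives $C\sigma n\tau=Cn\Delta$. But $n\Delta\ge1$ always, so this says nothing. A coordinatewise error of order $\tau$ costs too much when it is added $n$ times.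

We will show instead that the whole vector satisfies $\|p-ca\|_2\le C\tau$; Cauchy-Schwarz then gains a factor $\sqrt n$. The reason that all coordinates can be treated at once is that $p$ is a subgradient at $a$ of the convex function $G(v)=E|v\cdot\varepsilon|$. By comparing $G$ at $a$ and at one nearby point $a+\alpha u$ we test $p$ against an arbitrary unit vector $u$. For part (a) we also need better bounds for groups of small players, so we state the estimate for a group $I$.

**Proposition 4.** Assume $\tau\le\frac12$. Let $I\subseteq N$ and $\sigma_I=(\sum_{i\in I}a_i^2)^{1/2}$. Suppose $\max_{i\in I}a_i\le\alpha\le\tau$ and $\sigma_I\ge2\tau$. Then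
$$\Big(\sum_{i\in I}(p_i-ca_i)^2\Big)^{1/2}\le C\Big(\alpha+\frac{\tau^2}{\sigma_I}\Big).$$

The parameter $\alpha$ has two roles. It bounds the weights in $I$, and it is the length of the step $a\to a+\alpha u$ and the scale of smoothing. The smoothing costs $O(\alpha)$, and it makes characteristic functions vanish beyond frequency $\frac1{2\alpha}$. For $\alpha<\tau$ this leaves frequencies between $\frac1{2\tau}$ and $\frac1{2\alpha}$, where the large players oscillate out of control; Step 3 deals with them.

## A subgradient and its smoothing: proof of Proposition 4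

Some elementary inequalities first. For $0\le z\le1$ convexity of $\tan$ gives $\tan z\le z\tan1\le1.56\,z$. The derivative of $\tan z-z$ is $\tan^2z\le2.44\,z^2$, so $0\le\tan z-z\le z^3$. Integrating once more, $-\log\cos y-\frac{y^2}2=\int_0^y(\tan z-z)\,dz$ lies in $[0,y^4]$ for $0\le y\le1$. On $[0,\frac\pi2)$ the same integral is still nonnegative. So, by symmetry,
$$|\tan y|\le2|y|,\quad|\tan y-y|\le|y|^3,\quad0\le-\log\cos y-\tfrac{y^2}2\le y^4\quad(|y|\le1);\qquad \cos y\le e^{-y^2/2}\quad(|y|\le\tfrac\pi2). \tag{7}$$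

Let $u$ be a unit vector supported on $I$. It suffices to show $\langle p-ca,u\rangle\le C(\alpha+\tau^2/\sigma_I)$ for every such $u$, since we may then choose $u$ proportional to the restriction of $p-ca$ to $I$.

**Step 1: subgradient inequality.** The aim is to bound $\langle p,u\rangle$ by a difference of values of $G(v)=E|v\cdot\varepsilon|$. Since $|f|=1$ we have $G(v)\ge E[f\,v\cdot\varepsilon]=\langle p,v\rangle$, with equality at $v=a$ because $fX=|X|$. Subtract the equality at $a$ from the inequality at $a+\alpha u$: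
$$\alpha\langle p,u\rangle\le G(a+\alpha u)-G(a). \tag{8}$$

**Step 2: smoothing.** We replace $G$ by a function that involves only frequencies below $\frac1{2\alpha}$. Let $\xi$ be independent of $\varepsilon$, with density $\kappa(x)=\kappa_*\big(\frac{\sin(x/8)}{x/8}\big)^4$, where $\kappa_*$ normalizes. It is symmetric, $E\xi^2<\infty$ because $x^2\kappa(x)=O(x^{-2})$, and $\kappa\ge\kappa_0>0$ on $[-1,1]$. The function $\big(\frac{\sin(x/8)}{x/8}\big)^4$ is the characteristic function of a sum of four independent uniform variables on $[-\frac18,\frac18]$. That sum has an even continuous density supported on $[-\frac12,\frac12]$. By Fourier inversion the characteristic function $\psi$ of $\xi$ is a constant multiple of this density. So $\psi$ is real and even, $\psi(t)=0$ for $|t|\ge\frac12$, $|\psi|\le1$, and $|1-\psi(t)|\le\frac12E\xi^2\,t^2\le Ct^2$.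

Put $G_\alpha(v)=E|v\cdot\varepsilon+\alpha\xi|$, which is finite. By the symmetry of $\xi$ and $\frac12(|x+y|+|x-y|)=\max(|x|,|y|)$,
$$G_\alpha(v)-G(v)=E\big[\max(|v\cdot\varepsilon|,\alpha|\xi|)-|v\cdot\varepsilon|\big]=E\big(\alpha|\xi|-|v\cdot\varepsilon|\big)_+\ge0.$$
At $v=a$ this is at most $\alpha E\big[|\xi|\mathbf 1_{|X|\le\alpha|\xi|}\big]$. Given $\xi$, the interval $[-\alpha|\xi|,\alpha|\xi|]$ is covered by at most $|\xi|+1$ closed intervals of length $2\alpha$. With $q:=\sup_xP(|X-x|\le\alpha)$ we get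
$$G_\alpha(a)-G(a)\le\alpha\,E\big[|\xi|(|\xi|+1)\big]\,q\le C\alpha q.$$
Since $G\le G_\alpha$ at $a+\alpha u$, (8) becomes
$$\alpha\langle p,u\rangle\le G_\alpha(a+\alpha u)-G_\alpha(a)+C\alpha q. \tag{9}$$

**Step 3: the frequencies between $\frac1{2\tau}$ and $\frac1{2\alpha}$.** We show that they contribute little. For $0\le\theta\le\alpha$ let $v=v_\theta=a+\theta u$ and $\varphi_v(t)=\prod_j\cos(v_jt)$, the characteristic function of $v\cdot\varepsilon$. Since $|u_i|\le1$, $\|u\|_2=1$, $\theta\le\alpha\le\tau\le\frac12$ and $2\alpha\le2\tau\le\sigma_I$,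
$$|v_i|\le2\alpha\ (i\in I),\quad|v_j|\le2\tau\ (\text{all }j),\quad\tfrac{\sigma_I}2\le\|v_I\|_2\le2\sigma_I,\quad\tfrac12\le\|v\|_2\le\tfrac32, \tag{10}$$
where $v_I$ is the restriction of $v$ to $I$, and $v_j=a_j$ for $j\notin I$. The claim is
$$\int_{1/(2\tau)}^{1/(2\alpha)}|\varphi_v(t)|\,dt\le C\,e^{-\sigma_I^2/(64\tau^2)}. \tag{11}$$
For $0\le t\le\frac1{2\alpha}$ and $i\in I$ we have $|v_it|\le1$, hence $|\cos(v_it)|\le e^{-v_i^2t^2/2}$ by (7). With $\|v_I\|_2\ge\sigma_I/2$ we get
$$|\varphi_v(t)|\le e^{-\sigma_I^2t^2/8}\prod_{j\notin I}|\cos(a_jt)|\qquad(0\le t\le\tfrac1{2\alpha}).$$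
So the group $I$ supplies decay. The factors outside $I$ may return to $1$ at large $t$, but we can control their average over windows of length $\frac1{2\tau}$. Let $J_m=[\frac m{2\tau},\frac{m+1}{2\tau}]$, $m\ge1$. We integrate the upper bound over $J_m$ and distinguish two cases.

Suppose $\sigma_I^2>\frac12$. We drop the product. On $J_m$ we have $t^2\ge\frac{m^2}{4\tau^2}$, so $e^{-\sigma_I^2t^2/8}\le e^{-\sigma_I^2m^2/(64\tau^2)}\,e^{-\sigma_I^2t^2/16}$, and the last factor has integral at most $C$ because $\sigma_I^2>\frac12$.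

Suppose $\sigma_I^2\le\frac12$. Then $S:=\sum_{j\notin I}a_j^2=1-\sigma_I^2\ge\frac12$. Put $q_j=S/a_j^2\ge1$, so $\sum_{j\notin I}\frac1{q_j}=1$. By Hölder's inequality,
$$\int_{J_m}\prod_{j\notin I}|\cos(a_jt)|\,dt\le\prod_{j\notin I}\Big(\int_{J_m}|\cos(a_jt)|^{q_j}dt\Big)^{1/q_j},\qquad\int_{J_m}|\cos(a_jt)|^{q_j}dt=\frac1{a_j}\int_{a_jJ_m}|\cos y|^{q_j}dy.$$
The interval $a_jJ_m$ has length $\frac{a_j}{2\tau}\le\frac12$, so it meets at most two of the intervals $[k\pi-\frac\pi2,k\pi+\frac\pi2]$. By (7), $|\cos y|\le e^{-\mathrm{dist}(y,\pi\mathbb Z)^2/2}$. So each of these intervals contributes at most $\int_{\mathbb R}e^{-q_jz^2/2}dz=\sqrt{2\pi/q_j}$, and the integral is at most $\frac2{a_j}\sqrt{2\pi/q_j}=2\sqrt{2\pi/S}\le4\sqrt\pi$. This bound does not depend on $j$, and the exponents $1/q_j$ sum to $1$, so the product is at most $4\sqrt\pi$ too. Moreover $e^{-\sigma_I^2t^2/8}\le e^{-\sigma_I^2m^2/(32\tau^2)}$ on $J_m$.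

In both cases the integral over $J_m$ is at most $Ce^{-\sigma_I^2m^2/(64\tau^2)}$. Put $y=\frac{\sigma_I^2}{64\tau^2}\ge\frac1{16}$. Then $\sum_{m\ge1}e^{-ym^2}\le\sum_{m\ge1}e^{-ym}=\frac{e^{-y}}{1-e^{-y}}\le Ce^{-y}$, which proves (11).

**Step 4: concentration of $X$.** We show $q\le C\alpha$, so that the last term of (9) is $O(\alpha^2)$. Since $\kappa(y)=\frac1{2\pi}\int\psi(t)e^{-ity}dt$ and $\kappa\ge\kappa_0$ on $[-1,1]$, the substitution $t\to\alpha t$ gives
$$\kappa_0P(|X-x|\le\alpha)\le E\,\kappa\Big(\frac{X-x}\alpha\Big)\le\frac\alpha{2\pi}\int_{|t|\le1/(2\alpha)}|\varphi_a(t)|\,dt\le C\alpha.$$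
For the last inequality, $|\varphi_a(t)|\le e^{-t^2/2}$ for $|t|\le\frac1{2\tau}$ by (7) and $\|a\|_2=1$, and the rest is bounded by (11) with $\theta=0$.

**Step 5: an integral formula for the increment of $G_\alpha$.** We differentiate along the segment from $a$ to $a+\alpha u$. From $|y|=\frac2\pi\int_0^\infty\frac{1-\cos ty}{t^2}dt$ and Tonelli,
$$G_\alpha(v)=\frac2\pi\int_0^\infty\frac{1-\varphi_v(t)\psi(\alpha t)}{t^2}\,dt.$$
Because $\psi(\alpha t)=0$ for $t\ge\frac1{2\alpha}$,
$$G_\alpha(a+\alpha u)-G_\alpha(a)=\frac2\pi\int_0^{1/(2\alpha)}\psi(\alpha t)\,\frac{\varphi_a(t)-\varphi_{a+\alpha u}(t)}{t^2}\,dt.$$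
Now $-\frac{d}{d\theta}\varphi_{v_\theta}(t)=t\sum_{i\in I}u_i\sin(v_it)\prod_{k\ne i}\cos(v_kt)$, and $\sin(v_it)\prod_{k\ne i}\cos(v_kt)=\tan(v_it)\varphi_v(t)$, since $|v_it|\le1$ for $i\in I$. After division by $t^2$ the absolute value of this derivative is at most $\sum_i|u_i||v_i|$, which is bounded on the compact range of $(\theta,t)$, so Fubini applies:
$$G_\alpha(a+\alpha u)-G_\alpha(a)=\int_0^\alpha F(\theta)\,d\theta,\qquad F(\theta)=\frac2\pi\int_0^{1/(2\alpha)}\psi(\alpha t)\,R_v(t)\,\varphi_v(t)\,dt, \tag{12}$$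
with $R_v(t)=\frac1t\sum_{i\in I}u_i\tan(v_it)$. By (7), Cauchy-Schwarz and (10), $|R_v(t)|\le2\|v_I\|_2\le4\sigma_I$.

**Step 6: evaluate $F(\theta)$.** The aim is $F(\theta)\le c\langle u,a\rangle+C(\alpha+\tau^2/\sigma_I)$. By (11), the part of $F$ over $t\ge\frac1{2\tau}$ is at most
$$C\sigma_I\,e^{-\sigma_I^2/(64\tau^2)}=C\,\frac{\tau^2}{\sigma_I}\cdot\frac{\sigma_I^2}{\tau^2}\,e^{-\sigma_I^2/(64\tau^2)}\le C\,\frac{\tau^2}{\sigma_I}$$
in absolute value, since $ye^{-y/64}$ is bounded for $y\ge0$.

For $0\le t\le\frac1{2\tau}$ all $|v_jt|\le1$ by (10), and (7) gives three approximations.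

- $R_v(t)=\langle u,v\rangle+O(\tau^2t^2\sigma_I)$, because $\sum_{i\in I}|u_i||v_i|^3t^2\le4\tau^2t^2\|v_I\|_2$. Also $|\langle u,v\rangle|\le2\sigma_I$.
- $\varphi_v(t)=e^{-\|v\|_2^2t^2/2-\varrho}$ with $0\le\varrho\le\sum_jv_j^4t^4\le4\tau^2\|v\|_2^2t^4\le9\tau^2t^4$. As $1-e^{-\varrho}\le\varrho$ and $\|v\|_2\ge\frac12$, we get $|\varphi_v(t)-e^{-\|v\|_2^2t^2/2}|\le9\tau^2t^4e^{-t^2/8}$, and $0\le\varphi_v(t)\le e^{-t^2/8}$.
- $|\psi(\alpha t)-1|\le C\alpha^2t^2\le C\tau^2t^2$.

Replace the three factors one after another. The integrand $\psi(\alpha t)R_v(t)\varphi_v(t)$ differs from $\langle u,v\rangle e^{-\|v\|_2^2t^2/2}$ by at most $C\tau^2\sigma_I(t^2+t^4)e^{-t^2/8}$, which is integrable. So this part of $F$ is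
$$\frac2\pi\langle u,v\rangle\int_0^{1/(2\tau)}e^{-\|v\|_2^2t^2/2}dt+O(\tau^2\sigma_I).$$
Extending the integral to infinity costs little: $\int_{1/(2\tau)}^\infty e^{-t^2/8}dt\le\int_0^\infty(2\tau t)^2e^{-t^2/8}dt\le C\tau^2$. Since $\frac2\pi\int_0^\infty e^{-\|v\|_2^2t^2/2}dt=\frac2\pi\sqrt{\frac\pi2}\,\frac1{\|v\|_2}=\frac c{\|v\|_2}$, this part of $F$ equals $c\,\frac{\langle u,v\rangle}{\|v\|_2}+O(\tau^2\sigma_I)$.

It remains to go from $v_\theta$ back to $a$. We have
$$\frac d{d\theta}\frac{\langle u,v_\theta\rangle}{\|v_\theta\|_2}=\frac1{\|v\|_2}-\frac{\langle u,v\rangle^2}{\|v\|_2^3}\in\Big[0,\frac1{\|v\|_2}\Big]\subseteq[0,2],$$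
and the value at $\theta=0$ is $\langle u,a\rangle$. So $\frac{\langle u,v_\theta\rangle}{\|v_\theta\|_2}\le\langle u,a\rangle+2\alpha$. As $\sigma_I\le1$, $\tau^2\sigma_I\le\tau^2/\sigma_I$, and altogether
$$F(\theta)\le c\langle u,a\rangle+C\Big(\alpha+\frac{\tau^2}{\sigma_I}\Big)\qquad(0\le\theta\le\alpha).$$

**Step 7: conclude.** Insert this and (12) into (9), use $q\le C\alpha$, and divide by $\alpha$: $\langle p-ca,u\rangle\le C(\alpha+\tau^2/\sigma_I)$ for every unit vector $u$ supported on $I$. $\blacksquare$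

## From $\ell_2$ to $\ell_1$ by dyadic weight classes: proof of Theorem 2

Recall that $\tau\le\frac12$, the other case being done.

**Step 1: part (b).** Here one group is enough. Take $I=N$ and $\alpha=\tau$ in Proposition 4; this is allowed because $\sigma_N=1\ge2\tau$. We get
$$\|p-ca\|_2\le C\tau. \tag{13}$$
By Cauchy-Schwarz $\|p-ca\|_1\le C\sqrt n\,\tau$, and (6) gives $\|\operatorname{BZI}-w\|_1\le C\sqrt n\,\sigma\tau=C\sqrt n\,\Delta$. Since $n\le\Lambda/\Delta$, this is at most $C\sqrt{\Delta\Lambda}$.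

**Step 2: part (a), one class at a time.** When the span is large, $\sqrt n$ is wasteful, because most players may be much lighter than $\tau$. We therefore group players of comparable weight. For $k\ge0$ let
$$\alpha=\alpha_k=2^{-k}\tau,\qquad I=I_k=\{i:\alpha/2<a_i\le\alpha\},\qquad n_I=|I|.$$
Consider only nonempty $I$, so $\alpha\ge a_{\min}:=\min_ia_i$. Then $n_I\alpha/2\le\|a\|_1=\frac1\sigma$ and $\sigma_I\ge\sqrt{n_I}\,\alpha/2$.

If $\sigma_I\ge2\tau$, then Proposition 4 and Cauchy-Schwarz give
$$\sum_{i\in I}|p_i-ca_i|\le C\sqrt{n_I}\Big(\alpha+\frac{\tau^2}{\sigma_I}\Big)\le C\Big(\sqrt{\frac{2\alpha}\sigma}+\frac{2\tau^2}\alpha\Big),$$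
using $n_I\le\frac2{\alpha\sigma}$ in the first term and $\sqrt{n_I}/\sigma_I\le\frac2\alpha$ in the second.

If $\sigma_I<2\tau$, Proposition 4 is not available for $I$, but the class is small: $\sqrt{n_I}\le\frac{2\sigma_I}\alpha\le\frac{4\tau}\alpha$. By (13), $\sum_{i\in I}|p_i-ca_i|\le C\sqrt{n_I}\,\tau\le C\frac{\tau^2}\alpha$.

**Step 3: sum over the classes.** The $\alpha_k$ form a geometric sequence in $[a_{\min},\tau]$. So the terms $\sqrt{\alpha/\sigma}$ sum to at most $C\sqrt{\tau/\sigma}$ and the terms $\tau^2/\alpha$ to at most $2\tau^2/a_{\min}$. Since $\tau/a_{\min}=\Lambda$,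
$$\|p-ca\|_1\le C\Big(\sqrt{\frac\tau\sigma}+\tau\Lambda\Big).$$
By (6) and $\sigma\tau=\Delta$, $\|\operatorname{BZI}-w\|_1\le C(\sqrt{\sigma\tau}+\sigma\tau\Lambda)=C(\sqrt\Delta+\Delta\Lambda)$. If $\Lambda^2\Delta\ge1$, then $\sqrt\Delta\le\Delta\Lambda$, and the inequality of the problem holds with constant $2C$. $\blacksquare$

## Two families that realize $\sqrt D$ and $DL$: proof of Theorem 3

The upper bound is Theorem 2(a) together with $\|\operatorname{BZI}-w\|_1\le2$. For the lower bound, the vectors of Theorem 1 produce the term $\sqrt D$, and a second family with few small players among big ones produces $DL$.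

**Step 1: $s(D,L)\ge\sqrt D/400$ for all $D\le1$, $L\ge2$.** Take Theorem 1 with $r=\lceil D^{-1/2}\rceil\le D^{-1/2}+1\le2D^{-1/2}$. Then $\Delta\le\frac{25/24}{4r^2}\le D$ and $\Lambda\le\frac{25}{24}\le L$, and the distance is at least $\frac1{200r}\ge\frac{\sqrt D}{400}$.

**Step 2: two easy ranges.** Here Step 1 already suffices. If $L<3$, then $\sqrt D+DL\le4\sqrt D$, so $s(D,L)\ge\frac1{1600}(\sqrt D+DL)$. If $D>\frac15$, then $\frac{\sqrt D}{400}\ge\frac1{900}\ge\frac1{1600}$. In both cases the lower bound holds with $c=\frac1{1600}$. From now on $L\ge3$ and $D\le\frac15$.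

**Step 3: the second family.** We want small players whose share of power is much larger than their share of weight. Let $M=\lceil\frac1{2D}\rceil\ge3$; then $M\le\frac1{2D}+1\le\frac1D$. Let $\lambda=\min(L,M)\ge3$, and let $m$ be the largest odd integer $\le\lambda^2/8$, which exists because $\lambda^2/8\ge1$. We have $m\ge\lambda^2/24$: if $\lambda^2/8<3$, then $m=1>\lambda^2/24$, and if $y=\lambda^2/8\ge3$, then $m>y-2\ge y/3$. Take $2M$ big players of weight $\lambda$ and $m$ small players of weight $1$, and normalize. Then $\Delta\le\frac1{2M}\le D$ and $\Lambda=\lambda\le L$.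

**Step 4: power of the two kinds of players.** We bound the small players' $p$ from below and the big players' from above. Let $q=\binom{2M}M4^{-M}$ and $\rho=\binom{m-1}{(m-1)/2}2^{-(m-1)}$. We have $\rho\ge\frac1{\sqrt{2m}}$: for $m=1$ it is $1$, and for $m=2k+1$ with $k\ge1$, (2) gives $\rho\ge\frac1{\sqrt{4k}}\ge\frac1{\sqrt{4k+2}}$.

- A small player is pivotal if the signs of the $2M$ big players sum to $0$ and those of the other $m-1$ small players sum to $0$. By (1), $p_{\rm small}\ge q\rho$.
- For a big player let $B$ be the sum of the signs of the other $2M-1$ big players, which is odd, and $Y$ the sum of the small signs. Given $Y$, the condition $\lambda B+Y\in[-\lambda,\lambda)$ means $B\in[-1-\frac Y\lambda,1-\frac Y\lambda)$, a half-open interval of length $2$, which contains exactly one odd integer. So $p_{\rm big}\le\max_xP(B=x)=\binom{2M-1}M2^{-(2M-1)}=q$.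

**Step 5: compare the shares of the small players.** Their total index increases with $p_{\rm small}$ and decreases with $p_{\rm big}$, and $m\rho\ge\sqrt{m/2}$, so it is
$$\frac{m\,p_{\rm small}}{2M\,p_{\rm big}+m\,p_{\rm small}}\ge\frac{m\rho}{2M+m\rho}\ge\frac{\sqrt{m/2}}{2M+\sqrt{m/2}}\ge\frac49\cdot\frac{\sqrt{m/2}}M.$$
The last inequality holds because $\sqrt{m/2}\le\frac\lambda4\le\frac M4$. Their total relative weight is
$$\frac m{2M\lambda+m}\le\frac m{2M\lambda}\le\frac{\sqrt m}{2\sqrt8\,M}=\frac14\cdot\frac{\sqrt{m/2}}M,$$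
because $\sqrt m\le\lambda/\sqrt8$. The difference is at least $\big(\frac49-\frac14\big)\frac{\sqrt{m/2}}M=\frac7{36}\cdot\frac{\sqrt{m/2}}M\ge\frac7{36}\cdot\frac\lambda{\sqrt{48}\,M}\ge\frac\lambda{36M}$, by $m\ge\lambda^2/24$. The big players lose what the small ones gain, so
$$\|\operatorname{BZI}-w\|_1\ge\frac\lambda{18M}\ge\frac1{18}\min\{1,LD\},$$
where the last step uses $\frac\lambda M=\min\{\frac LM,1\}$ and $M\le\frac1D$.

**Step 6: combine.** The maximum of the bounds from Steps 1 and 5 is at least their average, so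
$$s(D,L)\ge\frac12\Big(\frac{\sqrt D}{400}+\frac{\min\{1,LD\}}{18}\Big)\ge\frac1{800}\big(\sqrt D+\min\{1,LD\}\big)\ge\frac1{800}\min\{1,\sqrt D+LD\}.$$
With Step 2, the lower bound holds in all cases with $c=\frac1{1600}$. $\blacksquare$
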